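# Two transitive colors suffice for every standard number of colors

## The equivalence $\mathsf{trRT}_2\leftrightarrow\mathsf{trRT}_n$ and its limits

**Theorem 1.** For each standard $n\ge 2$, $\mathsf{RCA}_0\vdash\mathsf{trRT}_2\leftrightarrow\mathsf{trRT}_n$. Hence $\mathsf{RCA}_0+\mathsf{trRT}_n\vdash\mathsf{trRT}_{n+1}$ for every standard $n\ge2$. The proof of $\mathsf{trRT}_n$ uses at most $n(n-1)/2$ successive applications of $\mathsf{trRT}_2$. In particular every $\omega$-model of $\mathsf{RCA}_0+\mathsf{ADS}$ satisfies $\mathsf{trRT}_{<\infty}$.

Two companion results show where this stops: the first limits the number of colors, the second the number of transitive colors.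

**Theorem 2.** $\mathsf{RCA}_0+\mathsf{trRT}_{<\infty}\vdash\mathsf{I}\Sigma^0_2$. Hence no $\mathsf{trRT}_n$ ($n$ standard), and not even $\mathsf{CAC}$, proves $\mathsf{trRT}_{<\infty}$ over $\mathsf{RCA}_0$.

**Theorem 3.** For standard $n\ge2$ and $0\le k\le n$, let $\mathsf R_{n,k}$ say: every $c:[\mathbb M]^2\to[0,n-1]$ in which each of the colors $0,\dots,n-k-1$ is transitive has an infinite homogeneous set. Over $\mathsf{RCA}_0$: $\mathsf R_{n,0}\leftrightarrow\mathsf{ADS}$, $\mathsf R_{n,1}\leftrightarrow\mathsf{CAC}$, and $\mathsf R_{n,k}\leftrightarrow\mathsf{RT}^2_2$ for $k\ge2$.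

The problem comes from Henry Towsner and Keita Yokoyama, "Erdos-Moser and ISigma_2", arXiv:1807.04452 (2018). It asks whether there is a standard $n\ge2$ such that $\mathsf{RCA}_0+\mathsf{trRT}_n$ proves $\mathsf{trRT}_{n+1}$. Theorem 1 answers: yes, and every $n\geq 2$ works.

## Transitive colorings and the word "standard"

We work in second-order arithmetic over $\mathsf{RCA}_0$, whose axioms are the basic axioms of arithmetic, induction for $\Sigma^0_1$ formulas, and comprehension for $\Delta^0_1$ formulas (all with set parameters). In practice, a set exists if we can compute it from given sets, and we may do recursions along the natural numbers. We write $\mathbb M$ for the set of natural numbers of the model. It may contain nonstandard elements; an $\omega$-model is one in which it does not.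

**Definition 1.** Let $c:[S]^2\to[0,a]$ be a coloring of the pairs of a set $S$; we write $c(x,y)$ only for $x<y$. Color $i$ is *transitive* if $x<y<z$ in $S$ and $c(x,y)=c(y,z)=i$ imply $c(x,z)=i$. The coloring $c$ is *transitive* if every color is: $x<y<z$ and $c(x,y)=c(y,z)$ imply $c(x,z)=c(x,y)$. A set $T\subseteq S$ is *homogeneous* if $c$ is constant on $[T]^2$.

Here are three examples. For any $h:\mathbb M\to[0,a]$, the coloring $c(x,y)=h(x)$ is transitive, because $c(x,z)=h(x)=c(x,y)$ always. The coloring $c(x,y)=h(y)$ is also transitive: if $c(x,y)=c(y,z)$, then $c(x,z)=h(z)=c(y,z)=c(x,y)$. The parity of $y-x$ is not transitive: $c(0,1)=c(1,2)=1$ but $c(0,2)=0$.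

**Definition 2.** $\mathsf{trRT}_{<\infty}$ says: for every $a\in\mathbb M$, every transitive $c:[\mathbb M]^2\to[0,a]$ has an infinite homogeneous set. For a standard $n\ge2$, $\mathsf{trRT}_n$ is the restriction to $a=n-1$, that is, to $n$ colors.

So the $\mathsf{trRT}_n$ are infinitely many sentences, one for each standard $n$, and in Theorem 1 we may argue by induction on $n$ outside the theory. In $\mathsf{trRT}_{<\infty}$ the number of colors is a variable that may take nonstandard values. Theorem 2 says that this difference is real.

We apply these principles also to colorings of $[H]^2$ for an infinite set $H$, by reindexing along the increasing enumeration of $H$. Restricting a transitive coloring to $[H]^2$ keeps it transitive, because the condition speaks about all triples.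

The other principles are these. $\mathsf{ADS}$: every infinite linear order has an infinite ascending or an infinite descending sequence. $\mathsf{CAC}$: every infinite partial order has an infinite chain or an infinite antichain. $\mathsf{RT}^2_n$: every $c:[\mathbb M]^2\to[0,n-1]$ has an infinite homogeneous set. $\mathsf I\Sigma^0_2$ is induction for $\Sigma^0_2$ formulas. $\mathsf B\Sigma^0_2$ is bounding: for $\psi$ in $\Sigma^0_2$, if $\forall i\le k\,\exists t\,\psi(i,t)$, then there is $b$ with $\forall i\le k\,\exists t\le b\,\psi(i,t)$.

## Two colors are a linear order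

**Proposition 4.** Over $\mathsf{RCA}_0$, $\mathsf{trRT}_2\leftrightarrow\mathsf{ADS}$.

*Proof.* Assume $\mathsf{trRT}_2$ and let $<_L$ be a linear order on $\mathbb M$ (an order on another infinite set is reindexed). For $x<y$ put $c(x,y)=0$ if $x<_Ly$, and $c(x,y)=1$ if $y<_Lx$. Both colors are transitive because $<_L$ is, and an infinite homogeneous set, listed in increasing order, is an ascending or a descending sequence.

Conversely, let $c$ be a transitive 2-coloring. For $x<y$ put $x<_Ly$ if $c(x,y)=0$ and $y<_Lx$ if $c(x,y)=1$. Any two distinct points are comparable in exactly one direction, so $<_L$ is a linear order unless some three points $x<y<z$ form a cycle. The cycle $x<_Ly<_Lz<_Lx$ means $c(x,y)=c(y,z)=0$ and $c(x,z)=1$; the cycle in the other direction means $c(x,y)=c(y,z)=1$ and $c(x,z)=0$. Transitivity forbids both. By $\mathsf{ADS}$ there is an infinite sequence of distinct elements that is ascending or descending in $<_L$. It is unbounded in $\mathbb M$, so it has a subsequence that increases in the usual order, and the range of that subsequence is an infinite homogeneous set. $\square$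

The same computation shows how to use $\mathsf{trRT}_2$: given a transitive coloring with many colors, we must produce linear orders on $\mathbb M$ whose monotone sequences tell us something about $c$.

## Merging colors destroys transitivity

For ordinary Ramsey colorings one reduces $n$ colors to two by merging: declare two colors equal, find a set homogeneous for the coarser coloring, and split again. Let us try this with three transitive colors. The merged coloring must be transitive before $\mathsf{trRT}_2$ applies, and it need not be.

Here is a coloring for which all three mergings fail, arbitrarily far out. Cut $\mathbb M$ into triples $T_j=\{3j,3j+1,3j+2\}$. If $j\equiv s$ modulo $3$, let $p<q$ be the two colors other than $s$ and put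
$$c(3j,3j+1)=p,\qquad c(3j+1,3j+2)=q,\qquad c(3j,3j+2)=s .$$
Pairs from different triples get color $0$. This $c$ is transitive. Suppose $x<y<z$ and $c(x,y)=c(y,z)$. Not all three points lie in one triple, since the three pairs there have different colors. Hence $x,z$ lie in different triples (a point between two members of $T_j$ is in $T_j$), so $c(x,z)=0$. Also one of the pairs $(x,y)$, $(y,z)$ crosses between triples, so the common color is $0$. But when $p$ and $q$ are merged, every $T_j$ with $j\equiv s$ has its two short pairs in the merged color and its long pair outside it.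

A second idea is to treat one color at a time. Color $0$ is a partial order ($x<_0y$ if $x<y$ and $c(x,y)=0$), an infinite chain is homogeneous, and an infinite antichain has one color fewer. This works if we have $\mathsf{CAC}$, and we shall do exactly that for Theorem 3. With only $\mathsf{ADS}$ we would want a useful linear order, and an arbitrary linear extension of $<_0$ does not help: the usual order $<$ extends $<_0$, and the whole of $\mathbb M$ is ascending in it. Note also that an argument using only the transitivity of color $0$ would prove $\mathsf R_{2,1}$, which is $\mathsf{CAC}$ by Theorem 3. That is more than we are asked for. So we should look for an argument that uses the transitivity of all colors.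

## Rows in which color $s$ comes first

Before looking for linear orders, we ask what information would let us remove one color. Think of $c(x,\cdot)$ as the *row* of $x$, and of $c(\cdot,y)$ as the *column* of $y$. It is enough that, along some infinite set, a row which has left color $s$ never returns to it.

**Lemma 5.** Let $c:[\mathbb M]^2\to[0,n-1]$ be any coloring, $s$ a color, and $H$ an infinite set such that
$$\text{for all } x<y<z \text{ in } H:\quad c(x,z)=s\ \text{ implies }\ c(x,y)=s. \tag{1}$$
Then there is an infinite $H'\subseteq H$ such that either $c\equiv s$ on $[H']^2$, or $c$ omits $s$ on $[H']^2$.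

*Proof.* If there is $m$ such that $c(x,y)=s$ for all $x<y$ in $H$ above $m$, let $H'=\{x\in H:x>m\}$.

Otherwise, above every $m$ there are $x<y$ in $H$ with $c(x,y)\ne s$. By least search choose recursively
$$x_0<y_0<x_1<y_1<x_2<\cdots\ \text{ in } H,\qquad c(x_i,y_i)\ne s .$$
By (1) read in contrapositive, $c(x_i,z)\neq s$ for every $z\in H$ with $z>y_i$. If $i<j$, then $x_j>y_i$, so $c(x_i,x_j)\ne s$. The set $H'=\{x_i:i\in\mathbb M\}$ exists, because it is the range of an increasing computable sequence, and $c$ omits $s$ on it. $\square$

Condition (1) does not hold for free: if $c(x,y)=h(y)$ with $h(y)$ the remainder of $y$ modulo $3$, every row returns to every color infinitely often. We must find $s$ and $H$.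

## Comparing columns at the first difference

The pattern to be excluded by (1) is $c(x,y)\ne s$, $c(x,z)=s$ with $y<z$: at the place $x$, the column of $y$ does not show $s$ and the later column of $z$ does. So we want columns to change, with respect to $s$, only from "$s$" to "not $s$". A linear order cannot control all places at once, but it can control the first place where two columns differ.

**Definition 3.** Fix a coloring $c$ and a color $s$. For $v<x$ let $\chi_x(v)=1$ if $c(v,x)=s$, and $\chi_x(v)=0$ otherwise. For $x<y$ let
$$D_s(x,y)=\{v<x:\chi_x(v)\neq\chi_y(v)\},\qquad \delta_s(x,y)=\min D_s(x,y)\ \text{ if } D_s(x,y)\ne\emptyset .$$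
Put $d_s(x,y)=1$ if $D_s(x,y)\neq\emptyset$ and $\chi_x(\delta_s(x,y))=0$, so that $\chi_y(\delta_s(x,y))=1$. Otherwise put $d_s(x,y)=0$.

Thus $d_s(x,y)=1$ means that the first change is from "not $s$" to "$s$" (the bad direction), and $d_s(x,y)=0$ means that there is no change below $x$, or that the first change, at $v=\delta_s(x,y)$, is good: $c(v,x)=s\ne c(v,y)$. The coloring $d_s$ is computable from $c$.

Take $c(x,y)=h(y)$ with $h(y)$ the remainder modulo $3$, and $s=0$. Every entry of the column of $x$ is $h(x)$, so for $x\ge1$ the first difference, if there is one, is at $v=0$. Hence $d_0(1,3)=1$ (the columns go from $1$ to $0$), $d_0(3,4)=0$ (from $0$ to $1$), and $d_0(1,2)=0$ (no change with respect to color $0$). If instead $c(x,y)=h(x)$, then $\chi_x(v)=\chi_y(v)$ always, and $d_s\equiv0$ for every $s$.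

**Lemma 6.** For every coloring $c$ and every color $s$, $d_s$ is a transitive 2-coloring.

The reason is that we are looking at a well-known linear order. Let $\sigma_x$ be the binary string $\chi_x(0)\chi_x(1)\cdots\chi_x(x-1)$ of length $x$. In the Kleene–Brouwer order, a string precedes another if it properly extends it, or has the smaller entry at the first difference. For $x<y$, $d_s(x,y)=1$ says that $\sigma_x$ has the smaller entry at the first difference, and $d_s(x,y)=0$ says that $\sigma_y$ extends $\sigma_x$ or has the smaller entry at the first difference. So $d_s(x,y)=1$ means that $\sigma_x$ precedes $\sigma_y$, and $d_s(x,y)=0$ means that $\sigma_y$ precedes $\sigma_x$. We write the verification out directly.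

*Proof.* Let $x<y<z$.

**Color 1.** Suppose $d_s(x,y)=d_s(y,z)=1$. Let $\delta=\delta_s(x,y)<x$ and $\delta'=\delta_s(y,z)$. Then $\chi_y(\delta)=1$ and $\chi_y(\delta')=0$, so $\delta\neq\delta'$. Let $m=\min(\delta,\delta')$; then $m<x$, and below $m$ the functions $\chi_x,\chi_y,\chi_z$ agree. If $m=\delta<\delta'$, then $\chi_x(m)=0$ and $\chi_z(m)=\chi_y(m)=1$. If $m=\delta'<\delta$, then $\chi_x(m)=\chi_y(m)=0$ and $\chi_z(m)=1$. In both cases $\delta_s(x,z)=m$ and $d_s(x,z)=1$.

**Color 0.** Suppose $d_s(x,y)=d_s(y,z)=0$ but $d_s(x,z)=1$. Let $\mu=\delta_s(x,z)<x$, so $\chi_x(\mu)=0$ and $\chi_z(\mu)=1$. Let $m\le\mu$ be least such that $\chi_x(m),\chi_y(m),\chi_z(m)$ are not all equal; it exists because $\mu$ is such a place.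

Suppose first that $\chi_x(m)\ne\chi_y(m)$. Then $m=\delta_s(x,y)$, and $d_s(x,y)=0$ gives $\chi_x(m)=1$, $\chi_y(m)=0$. If $\chi_z(m)=1$, then $m=\delta_s(y,z)$ and $d_s(y,z)=1$, a contradiction. If $\chi_z(m)=0$, then $x$ and $z$ differ at $m\le\mu$, so $m=\mu$ and $\chi_x(\mu)=1$, a contradiction.

Suppose now that $\chi_x(m)=\chi_y(m)\ne\chi_z(m)$. Then $m=\delta_s(y,z)$, and also $m=\mu$. Since $d_s(y,z)=0$, $\chi_y(m)=1$, so $\chi_x(\mu)=1$, a contradiction. $\square$

We can therefore apply $\mathsf{trRT}_2$ to each $d_s$. The good outcome is $d_s\equiv0$, and the next lemma shows that the bad outcome cannot happen for all colors.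

**Lemma 7.** Assume $\mathsf{trRT}_2$, let $n\ge2$ be standard, and let $c:[\mathbb M]^2\to[0,n-1]$ be any coloring. There are a color $s\le n-1$ and an infinite $H$ with $d_s\equiv0$ on $[H]^2$. At most $n-1$ applications of $\mathsf{trRT}_2$ are used.

*Proof.* Apply $\mathsf{trRT}_2$ successively to $d_0,\dots,d_{n-2}$, each time inside the set just obtained. This gives infinite $H_0\supseteq\cdots\supseteq H_{n-2}$ with $d_s$ constant on $[H_s]^2$. If the constant is $0$ for some $s$, take this $s$ and $H=H_s$.

Otherwise let $H=H_{n-2}$; then $d_s\equiv1$ on $[H]^2$ for all $s\le n-2$. We claim that $d_{n-1}\equiv0$ on $[H]^2$. Let $x<y$ be in $H$. Since $d_0(x,y)=1$, the set $D_0(x,y)$ is not empty, so $c(v,x)\ne c(v,y)$ for some $v<x$. Take the least such $v$ and let $p=c(v,x)$. Below $v$ the columns of $x$ and $y$ agree completely, in particular with respect to color $p$. At $v$ we have $c(v,x)=p\ne c(v,y)$. So $\delta_p(x,y)=v$ and $d_p(x,y)=0$. Since $d_s(x,y)=1$ for all $s\le n-2$, it follows that $p=n-1$, that is, $d_{n-1}(x,y)=0$. $\square$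

In words: at the first place where two full columns differ, the color shown by the earlier column is lost, and for that color the change is in the good direction. Note that Lemmas 6 and 7 have not used transitivity of $c$, and that Lemma 7 does not let us choose $s$. This is why the next step needs all colors to be transitive.

## The first difference controls every difference

So far $d_s\equiv0$ says something only about first differences, whereas (1) is about every place $x\in H$. Without transitivity of $s$ the gap is real. Let
$$c(0,1)=c(0,2)=s,\quad c(0,3)\ne s,\quad c(1,2)\neq s,\quad c(1,3)=s .$$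
The columns of $1$ and $2$ agree at $0$, so $d_s(1,2)=0$. The columns of $1$ and $3$, and those of $2$ and $3$, first differ at $0$, where the change is from "$s$" to "not $s$"; so $d_s(1,3)=d_s(2,3)=0$. But $c(1,3)=s\ne c(1,2)$, which violates (1). Here $c(0,1)=c(1,3)=s\neq c(0,3)$, so color $s$ is not transitive. That is the point on which the proof turns.

**Lemma 8.** Let color $s$ be transitive in $c:[\mathbb M]^2\to[0,n-1]$, and let $d_s\equiv0$ on $[H]^2$. Then (1) holds: for all $x<y<z$ in $H$, $c(x,z)=s$ implies $c(x,y)=s$.

*Proof.* Suppose $x<y<z$ are in $H$ and
$$c(x,z)=s\ne c(x,y). \tag{2}$$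

**Step 1: a good change before $x$, between $y$ and $z$.** The aim is to use $d_s(y,z)=0$. By (2), $x\in D_s(y,z)$, so $v=\delta_s(y,z)$ exists and $v\le x$. Since $d_s(y,z)=0$,
$$c(v,y)=s,\qquad c(v,z)\ne s. \tag{3}$$
As $c(x,y)\neq s$, we have $v\ne x$, so $v<x$.

**Step 2: $v$ is also a difference between $x$ and $y$.** The aim is to bring in the column of $x$. If $c(v,x)=s$, then $c(v,x)=c(x,z)=s$, and transitivity of $s$ gives $c(v,z)=s$, against (3). So
$$c(v,x)\ne s=c(v,y), \tag{4}$$
that is, $v\in D_s(x,y)$.

**Step 3: a still earlier good change, between $x$ and $y$.** By (4) the place $v$ is a change in the bad direction from $x$ to $y$, so it cannot be the first one. Precisely, $v'=\delta_s(x,y)$ exists and $v'\le v$, and $d_s(x,y)=0$ gives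
$$c(v',x)=s,\qquad c(v',y)\ne s. \tag{5}$$
Since $c(v,x)\ne s$, $v'\neq v$, so $v'<v$.

**Step 4: contradiction at $v'$.** Since $v'<v=\delta_s(y,z)$, the columns of $y$ and $z$ agree at $v'$ with respect to $s$, so (5) gives $c(v',z)\ne s$. But $c(v',x)=s$ and $c(x,z)=s$, so $c(v',z)=s$ by transitivity of $s$. $\square$

The points $v$ and $v'$ need not lie in $H$; the proof uses transitivity of $s$ on all of $\mathbb M$, at the triples $(v,x,z)$ and $(v',x,z)$.

## Induction on the number of colors: proof of Theorem 1

**Step 1: the easy direction.** A transitive 2-coloring is a transitive $n$-coloring in which the other colors do not occur, so $\mathsf{trRT}_n\to\mathsf{trRT}_2$.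

**Step 2: removing one color.** Assume $\mathsf{trRT}_2$. We prove $\mathsf{trRT}_n$ by external induction on $n\ge2$; the case $n=2$ is the assumption. Let $n\ge3$, and let $c:[\mathbb M]^2\to[0,n-1]$ be transitive. Lemma 7 gives $s$ and an infinite $H$ with $d_s\equiv0$ on $[H]^2$. All colors are transitive, so whichever $s$ we were given, Lemma 8 applies and (1) holds. Lemma 5 gives an infinite $H'\subseteq H$ on which $c$ is constantly $s$ or omits $s$. In the first case $H'$ is homogeneous. In the second, $c$ restricted to $[H']^2$ is, after renaming colors, a transitive coloring with $n-1$ colors, and $\mathsf{trRT}_{n-1}$ gives an infinite homogeneous subset. (In this next round the coloring is reindexed along $H'$, and the sets $D_s$ are computed anew, with $v$ ranging over $H'$ only.)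

**Step 3: counting.** The round with $m\geq 3$ colors costs at most $m-1$ applications of $\mathsf{trRT}_2$, by Lemma 7, and the last round, with two colors, costs one. The total is at most
$$(n-1)+(n-2)+\cdots+2+1=\frac{n(n-1)}2 .$$

**Step 4: the consequences.** For standard $n\ge2$, $\mathsf{trRT}_n$ implies $\mathsf{trRT}_2$ by Step 1, and $\mathsf{trRT}_2$ implies $\mathsf{trRT}_{n+1}$ by Step 2. Finally, let an $\omega$-model of $\mathsf{RCA}_0+\mathsf{ADS}$ be given. By Proposition 4 it satisfies $\mathsf{trRT}_2$, hence every $\mathsf{trRT}_n$ with $n$ standard. In it every $a$ is standard, so it satisfies $\mathsf{trRT}_{<\infty}$ (the case $a=0$ of a single color is trivial). $\blacksquare$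

Look again at what happens with three colors and $c(x,y)=h(y)$. For $1\le x<y$, $d_s(x,y)=1$ exactly when $h(x)\ne s$ and $h(y)=s$. So $d_s\equiv0$ on $[H]^2$, with $0\notin H$, says that $h$ takes the value $s$ on an initial part of $H$ and never afterwards. If that part is all of $H$, then $H$ is homogeneous; if not, $s$ is omitted on a tail. This is the alternative of Lemma 5.

## A nonstandard number of colors: proof of Theorem 2

The proof above runs through the colors one after another and chooses a set in each round. For nonstandard $a$ we would need a nonstandard number of successive choices, and an induction inside the model on the statement $\mathsf{trRT}_n$, which quantifies over sets; $\mathsf{RCA}_0$ does not offer this.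

That something stronger is going on can be seen from a first coloring. Given $h:\mathbb M\to[0,a]$, the coloring $c(x,y)=h(x)$ is transitive. If $c\equiv k$ on $[S]^2$ with $S$ infinite, then each $x\in S$ has a larger $y\in S$, and $h(x)=c(x,y)=k$. So $\mathsf{trRT}_{<\infty}$ implies $\mathsf{RT}^1_{<\infty}$ (every $h:\mathbb M\to[0,a]$ is constant on an infinite set), which is equivalent to $\mathsf B\Sigma^0_2$ over $\mathsf{RCA}_0$ (Hirst, Ph.D. thesis, 1987). To reach $\mathsf I\Sigma^0_2$ we need a coloring whose homogeneous sets have to find the *least* $i$ at which a $\Sigma^0_2$ statement fails. The argument below is self-contained and does not use $\mathsf B\Sigma^0_2$.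

**Step 1: a failure of induction.** Assume $\mathsf{trRT}_{<\infty}$ and suppose $\mathsf I\Sigma^0_2$ fails. Then there are $a$ and a formula $\varphi(i)\equiv\exists u\,\forall w\,\theta(i,u,w)$, with $\theta$ a $\Delta^0_0$ formula with set parameters, such that
$$\varphi(0),\qquad \forall i\,(\varphi(i)\to\varphi(i+1)),\qquad \neg\varphi(a). \tag{6}$$

**Step 2: approximate the least witness.** For $i\le a$ let $u_i(y)$ be the least $u\le y$ such that $u=y$ or $\forall w\le y\;\theta(i,u,w)$. This is the least candidate not yet refuted at stage $y$. For example, if $\theta(i,u,w)$ is "$w\le u$ or $w\notin A$", so that $\varphi(i)$ says that $A$ is bounded, then $u_i(y)$ is the largest element of $A$ up to $y$ (or $0$ if there is none). For $A=\{3,5\}$ the values are $0,0,0,3,3,5,5,\dots$. We need three properties.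

(a) *$u_i$ is nondecreasing.* Let $u<u_i(y)$ and $y\le y'$. Then $u<y$, and $u$ is refuted at stage $y$: some $w\le y$ has $\neg\theta(i,u,w)$. The same $w$ refutes $u$ at stage $y'$, and $u<y'$, so $u_i(y')\ne u$. As this holds for all $u<u_i(y)$, we get $u_i(y')\ge u_i(y)$.

(b) *If $\varphi(i)$ holds, then $u_i$ is bounded.* Let $u^*$ be a witness, so $\forall w\,\theta(i,u^*,w)$. If $y\ge u^*$, then $u^*$ is a candidate at stage $y$ and $u_i(y)\le u^*$. If $y<u^*$, then $u_i(y)\le y<u^*$.

(c) *If $u_i$ is constant on an infinite set $S$, then $\varphi(i)$ holds.* Let $u$ be the constant value. Given $w$, choose $y\in S$ with $y>\max(u,w)$. Then $u_i(y)=u<y$, so $u$ was chosen because $\forall w'\le y\;\theta(i,u,w')$; in particular $\theta(i,u,w)$. So $u$ is a witness for $\varphi(i)$.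

**Step 3: the coloring.** For $x<y$ let
$$c(x,y)=\text{the least } i\le a \text{ with } u_i(x)\neq u_i(y),\quad\text{or } a+1 \text{ if there is none.} \tag{7}$$
The values $u_i(y)$ are computable from the parameters, uniformly in $i$ and $y$, so $c:[\mathbb M]^2\to[0,a+1]$ exists. For an illustration with $a=1$, let $u_i(y)$ be the largest element of $A_i$ up to $y$, or $0$ if there is none, with $A_0=\{3,5\}$ and $A_1$ the even numbers. Then $c(4,6)=0$, because $u_0$ goes from $3$ to $5$; $c(5,6)=1$, because $u_0$ stays at $5$ and $u_1$ goes from $4$ to $6$; and $c(6,7)=2$. The set $\{6,8,10,\dots\}$ is homogeneous with color $1$, the least index whose set $A_i$ is unbounded.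

**Step 4: $c$ is transitive.** Let $x<y<z$ and $c(x,y)=c(y,z)=k$. For every $i<k$ with $i\le a$, $u_i(x)=u_i(y)=u_i(z)$. If $k=a+1$, this already says $c(x,z)=a+1$. If $k\le a$, then $u_k(x)\neq u_k(y)$ and $u_k(y)\ne u_k(z)$, and by (a) $u_k(x)<u_k(y)<u_k(z)$. So $u_k(x)\neq u_k(z)$ and $c(x,z)=k$. Monotonicity is what prevents $u_k$ from returning to its old value.

**Step 5: $c$ has no infinite homogeneous set.** Suppose $c\equiv k$ on $[S]^2$ with $S$ infinite. By (7), for each $i<k$ the function $u_i$ is constant on $S$.

If $k=a+1$, then $u_a$ is constant on $S$, so $\varphi(a)$ holds by (c), against (6).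

If $k\le a$, we first see that $\varphi(k)$ holds. For $k=0$ this is part of (6). For $k\ge1$, $u_{k-1}$ is constant on $S$, so $\varphi(k-1)$ holds by (c), and $\varphi(k)$ follows by (6). Hence $u_k$ is bounded, by (b). On the other hand, $u_k(x)\ne u_k(y)$ for all $x<y$ in $S$, so by (a) $u_k$ is strictly increasing along $S$. If $s_0<s_1<\cdots$ enumerates $S$, then $u_k(s_j)\ge j$ for all $j$, by an induction available in $\mathsf{RCA}_0$. So $u_k$ is unbounded, a contradiction.

Thus $c$ contradicts $\mathsf{trRT}_{<\infty}$, and $\mathsf I\Sigma^0_2$ holds. Note that no induction on $\varphi$ was used: the single implication from $\varphi(k-1)$ to $\varphi(k)$ is enough, because the color $k$ names the place where it is needed.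

**Step 6: non-provability.** Chong, Slaman and Yang ("$\Pi^1_1$-conservation of combinatorial principles weaker than Ramsey's theorem for pairs", *Adv. Math.* 230, 2012) proved that $\mathsf{COH}$ (the cohesiveness principle, which we do not need), $\mathsf{ADS}$ and $\mathsf{CAC}$ are $\Pi^1_1$-conservative over $\mathsf{RCA}_0+\mathsf B\Sigma^0_2$: they prove no $\Pi^1_1$ sentence that this theory does not prove already. Each instance of $\mathsf I\Sigma^0_2$, closed under universal quantification over its parameters, is $\Pi^1_1$, and $\mathsf{RCA}_0+\mathsf B\Sigma^0_2$ does not prove $\mathsf I\Sigma^0_2$ (a textbook fact). So neither $\mathsf{ADS}$ nor $\mathsf{CAC}$ proves $\mathsf I\Sigma^0_2$ over $\mathsf{RCA}_0$, and by Step 5 neither proves $\mathsf{trRT}_{<\infty}$. By Theorem 1 and Proposition 4, each $\mathsf{trRT}_n$ with $n\ge2$ standard is equivalent to $\mathsf{ADS}$, so it does not prove $\mathsf{trRT}_{<\infty}$ either. $\blacksquare$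

## Allowing non-transitive colors: proof of Theorem 3

In $\mathsf R_{n,k}$ the last $k$ colors are unrestricted. (For $k=n$ no color is restricted.) A color that does not occur is transitive vacuously; we use this several times.

**Step 1: $k=0$.** A coloring is transitive exactly when each of its colors is, so $\mathsf R_{n,0}$ is $\mathsf{trRT}_n$. It is equivalent to $\mathsf{trRT}_2$ by Theorem 1, and so to $\mathsf{ADS}$ by Proposition 4.

**Step 2: $\mathsf{CAC}$ implies $\mathsf R_{n,1}$.** Here we remove the transitive colors one at a time. Let colors $0,\dots,n-2$ be transitive in $c$. Put $x<_Py$ if $x<y$ and $c(x,y)=0$. This is a partial order, since color $0$ is transitive. If $x<y$ belong to a chain, then $x<_Py$, since $y<_Px$ would require $y<x$; so an infinite chain is homogeneous with color $0$. On an infinite antichain color $0$ is omitted. In the second case repeat inside the antichain with color $1$, and so on up to color $n-2$. After at most $n-1$ applications of $\mathsf{CAC}$ we either have found an infinite homogeneous set or have an infinite set on which only color $n-1$ occurs, which is homogeneous too.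

**Step 3: $\mathsf R_{n,1}$ implies $\mathsf{CAC}$.** Let $P$ be a partial order on $\mathbb M$; an infinite partial order on another set is reindexed. The two directions of comparability are treated one after the other. For $x<y$ let the color of $(x,y)$ be $0$ if $x<_Py$, and $n-1$ otherwise. Color $0$ is transitive because $<_P$ is, and the other colors below $n-1$ do not occur. So $\mathsf R_{n,1}$ gives an infinite homogeneous set. If its color is $0$, it is an infinite chain. If its color is $n-1$, it is an infinite set $S$ with no $x<y$ in $S$ such that $x<_Py$. In that case color the pairs $x<y$ of $S$ by $0$ if $y<_Px$, and by $n-1$ otherwise. Color $0$ is again transitive: $y<_Px$ and $z<_Py$ give $z<_Px$. A homogeneous set of color $0$ is an infinite chain. In a homogeneous set of color $n-1$, for $x<y$ neither $x<_Py$ nor $y<_Px$, so it is an infinite antichain.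

**Step 4: $k\ge2$.** First, $\mathsf R_{n,k}$ follows from $\mathsf{RT}^2_n$, which has no hypothesis on the colors. For standard $n$, $\mathsf{RT}^2_n$ follows from $\mathsf{RT}^2_2$ by merging, which is harmless here: for $n\ge3$, merge two of the $n$ colors and apply $\mathsf{RT}^2_{n-1}$. If the homogeneous set obtained has the merged color, apply $\mathsf{RT}^2_2$ inside it to separate the two. Conversely, assume $\mathsf R_{n,k}$ with $k\ge2$ and let $f:[\mathbb M]^2\to\{0,1\}$ be any coloring. Put $c(x,y)=n-2+f(x,y)$. Only the colors $n-2$ and $n-1$ occur, while the colors required to be transitive are $0,\dots,n-k-1$, all at most $n-3$. They do not occur, so $\mathsf R_{n,k}$ applies to $c$, and an infinite homogeneous set for $c$ is one for $f$. So $\mathsf{RT}^2_2$ holds. $\blacksquare$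

With $n=2$ and $k=1$ one sees where the proof of Theorem 1 needs its full hypothesis. If only color $0$ is transitive, Lemmas 5, 6 and 7 still hold, but Lemma 7 may return $s=1$, and for this color Lemma 8 is not available.
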